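\title{Completeness along ultrafilters and the Rudin--Keisler order}

\begin{abstract}
For a filter $\mathcal{F}$ on $\mathbb{N}$, a topological vector space is $\mathcal{F}$-complete if every $\mathcal{F}$-Cauchy sequence in it is $\mathcal{F}$-convergent. A space is countably complete exactly when it is $\mathcal{U}$-complete for all free ultrafilters $\mathcal{U}$, and Kadets and Seliutin asked whether one ultrafilter can suffice. We prove in ZFC that it cannot. For every free filter $\mathcal{G}$ we construct a Hausdorff locally convex space that is $\mathcal{F}$-complete exactly when $\mathcal{G}$ is not below $\mathcal{F}$ in the Kat\v{e}tov order. It follows that $\mathcal{F}$-completeness implies $\mathcal{G}$-completeness if and only if $\mathcal{G}\le_K\mathcal{F}$, and that the least number of filters needed to test countable completeness is $2^{\mathfrak{c}}$.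
\end{abstract}

\section{The problem and the results}\label{sec:intro}

In a metrizable topological vector space, completeness can be tested on sequences. One way to keep sequences in a general space, while making the test stronger, is to change the meaning of ``for all large $n$'': the cofinite subsets of $\mathbb{N}$ are replaced by the members of a filter.

Throughout, $\mathbb{N}=\{1,2,\dots\}$, $\mathfrak{c}=2^{\aleph_0}$, and $\mathbb{K}$ is $\mathbb{R}$ or $\mathbb{C}$. A TVS is a topological vector space over $\mathbb{K}$, not assumed metrizable. It will not matter whether the Hausdorff axiom is part of the definition: our general arguments do not use it, and the spaces in our theorems satisfy it. A \emph{filter} on a set is a nonempty family of nonempty subsets that is closed under supersets and finite intersections. An \emph{ultrafilter} is a maximal filter; equivalently, a filter that contains, for every subset $A$, either $A$ or its complement. Every filter is contained in an ultrafilter. A filter $\mathcal{G}$ on $\mathbb{N}$ is \emph{free} if $\bigcap\mathcal{G}=\emptyset$. This means that $\mathbb{N}\setminus\{n\}\in\mathcal{G}$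 for all $n$, that is, $\mathcal{G}$ contains the filter $\mathrm{Fr}$ of cofinite sets. A filter $\Phi$ on a TVS $X$ is \emph{Cauchy} if for every neighborhood $U$ of $0$ there is $B\in\Phi$ with $B-B\subseteq U$; it \emph{converges} to $x$ if it contains every neighborhood of $x$; and $X$ is \emph{complete} if every Cauchy filter on $X$ converges.

\begin{definition}\label{def:compl}
Let $\mathcal{F}$ be a filter on $\mathbb{N}$ and $(x_n)$ a sequence in a TVS $X$.
\begin{itemize}
\item $(x_n)$ is \emph{$\mathcal{F}$-convergent} to $x\in X$ (or $x_n\to x$ \emph{along} $\mathcal{F}$) if $\{n:x_n\in V\}\in\mathcal{F}$ for every neighborhood $V$ of $x$.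
\item $(x_n)$ is \emph{$\mathcal{F}$-Cauchy} if for every neighborhood $U$ of $0$ there is $A\in\mathcal{F}$ with $x_n-x_m\in U$ for all $n,m\in A$.
\item $X$ is \emph{$\mathcal{F}$-complete}, written $X\in\mathrm{Compl}(\mathcal{F})$, if every $\mathcal{F}$-Cauchy sequence in $X$ is $\mathcal{F}$-convergent.
\item $X$ is \emph{countably complete} if every Cauchy filter on $X$ that contains a countable set converges.
\end{itemize}
\end{definition}

Two cases are immediate. If $n_0\in\bigcap\mathcal{F}$, every $\mathcal{F}$-Cauchy sequence $\mathcal{F}$-converges to its own term $x_{n_0}$, so every TVS is $\mathcal{F}$-complete. If $\mathcal{F}=\mathrm{Fr}$, then $\mathcal{F}$-completeness is sequential completeness. For a free filter $\mathcal{F}$ we shall see in Section~\ref{sec:reindex} that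
\begin{equation}\label{eq:chain}
\text{complete}\ \Rightarrow\ \text{countably complete}\ \Rightarrow\ \mathcal{F}\text{-complete}\ \Rightarrow\ \text{sequentially complete}.
\end{equation}
A sequentially complete metrizable TVS is complete, so for metrizable spaces the four properties coincide and any one free filter tests countable completeness. For arbitrary spaces there is the following known fact, whose short proof we recall in Section~\ref{sec:reindex}.

\begin{proposition}\label{prop:cc}
A countably complete TVS is $\mathcal{F}$-complete for every filter $\mathcal{F}$ on $\mathbb{N}$. Conversely, a TVS that is $\mathcal{U}$-complete for every free ultrafilter $\mathcal{U}$ on $\mathbb{N}$ is countably complete.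
\end{proposition}

So all free ultrafilters together test countable completeness, and it is natural to ask whether one well-chosen ultrafilter does. Call a free ultrafilter $\mathcal{U}$ on $\mathbb{N}$ \emph{universal} if every $\mathcal{U}$-complete TVS is countably complete. The following problem was posed by Kadets and Seliutin \cite{KS}.

\medskip
\noindent\textbf{Problem.} Does a universal ultrafilter exist? Is its existence consistent with ZFC?
\medskip

The answer to both questions is no.

\begin{theorem}\label{thm:answer}
In ZFC, for every free ultrafilter $\mathcal{U}$ on $\mathbb{N}$ there is a Hausdorff locally convex space of countable algebraic dimension that is $\mathcal{U}$-complete but not countably complete. Hence there is no universal ultrafilter.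
\end{theorem}

Since this is a theorem of ZFC, no model of ZFC contains a universal ultrafilter. The reason behind it is an order on filters. For a filter $\mathcal{F}$ on $\mathbb{N}$ and a map $f$ from $\mathbb{N}$ to a set $S$, the \emph{image filter} is
\[
f(\mathcal{F})=\{A\subseteq S: f^{-1}(A)\in\mathcal{F}\};
\]
it is a filter on $S$ because preimages preserve inclusions, intersections and the empty set. For filters $\mathcal{F},\mathcal{G}$ on $\mathbb{N}$ we write $\mathcal{G}\le_K\mathcal{F}$ (\emph{Kat\v{e}tov order}) if $\mathcal{G}\subseteq f(\mathcal{F})$ for some $f:\mathbb{N}\to\mathbb{N}$, that is, $f^{-1}(A)\in\mathcal{F}$ for all $A\in\mathcal{G}$. If $\mathcal{G}$ is an ultrafilter, maximality turns the inclusion into the equality $\mathcal{G}=f(\mathcal{F})$. On ultrafilters, $\le_K$ is therefore the \emph{Rudin--Keisler order}: $\mathcal{V}\le_{RK}\mathcal{U}$ if $\mathcal{V}=f(\mathcal{U})$ for some $f$.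

If $\mathcal{G}\subseteq f(\mathcal{F})$, a $\mathcal{G}$-Cauchy sequence $(x_n)$ can be reindexed to the $\mathcal{F}$-Cauchy sequence $(x_{f(k)})$, and $\mathcal{F}$-completeness implies $\mathcal{G}$-completeness (Lemma~\ref{lem:reindex}). An ultrafilter lying $\le_{RK}$-above all free ultrafilters would thus be universal. There is none, because there are only $\mathfrak{c}$ maps $f$ but $2^{\mathfrak{c}}$ free ultrafilters. This suggests a negative answer but does not prove it. Besides reindexing the terms $x_n$, a vector space lets us form linear combinations of them, and a sequence of averages can be $\mathcal{F}$-Cauchy and divergent when no reindexing is (Example~\ref{ex:density}). The heart of the paper is a space in which linear combinations give nothing beyond reindexing.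

\begin{theorem}[test spaces]\label{thm:test}
For every free filter $\mathcal{G}$ on $\mathbb{N}$ there is a Hausdorff locally convex space $X_{\mathcal{G}}$ such that
\begin{enumerate}
\item[(i)] $X_{\mathcal{G}}\notin\mathrm{Compl}(\mathcal{G})$, and $X_{\mathcal{G}}$ is not countably complete;
\item[(ii)] for every filter $\mathcal{F}$ on $\mathbb{N}$: $X_{\mathcal{G}}\in\mathrm{Compl}(\mathcal{F})$ if and only if $\mathcal{G}\not\le_K\mathcal{F}$.
\end{enumerate}
If $\mathcal{G}$ is an ultrafilter, $X_{\mathcal{G}}$ has countable algebraic dimension.
\end{theorem}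

The test spaces show that reindexing is the only source of implications between the completeness notions.

\begin{theorem}[classification]\label{thm:class}
For arbitrary filters $\mathcal{F},\mathcal{G}$ on $\mathbb{N}$,
\[
\mathrm{Compl}(\mathcal{F})\subseteq\mathrm{Compl}(\mathcal{G})\iff\mathcal{G}\le_K\mathcal{F}.
\]
In particular, for ultrafilters, $\mathrm{Compl}(\mathcal{U})\subseteq\mathrm{Compl}(\mathcal{V})\iff\mathcal{V}\le_{RK}\mathcal{U}$. Moreover, for each filter $\mathcal{F}$ there is one Hausdorff locally convex space $P_{\mathcal{F}}$ such that for every filter $\mathcal{G}$: $P_{\mathcal{F}}\in\mathrm{Compl}(\mathcal{G})\iff\mathcal{G}\le_K\mathcal{F}$. This space is $\mathcal{F}$-complete, but $\mathcal{V}$-complete for at most $\mathfrak{c}$ of the $2^{\mathfrak{c}}$ free ultrafilters $\mathcal{V}$.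
\end{theorem}

\begin{theorem}[universal families]\label{thm:fam}
Let $\mathcal{W}$ be a set of filters on $\mathbb{N}$. The implication
\[
X\in\mathrm{Compl}(\mathcal{F})\ \text{for all }\mathcal{F}\in\mathcal{W}\quad\Longrightarrow\quad X\ \text{is countably complete}
\]
holds for all TVS $X$ if and only if every free ultrafilter is $\le_K$ some $\mathcal{F}\in\mathcal{W}$. The least cardinality of such a set $\mathcal{W}$, whether of filters or of free ultrafilters, is exactly $2^{\mathfrak{c}}$.
\end{theorem}

Section~\ref{sec:idea} explains how one is led to $X_{\mathcal{G}}$, Section~\ref{sec:test} proves Theorem~\ref{thm:test}, and Section~\ref{sec:count} derives the other theorems by counting.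

\section{Image filters and reindexing}\label{sec:reindex}

View a sequence $(x_n)$ in a TVS $X$ as a map $x:\mathbb{N}\to X$. It $\mathcal{F}$-converges to a point exactly when the filter $x(\mathcal{F})$ converges to that point, by the definitions. It is $\mathcal{F}$-Cauchy exactly when $x(\mathcal{F})$ is Cauchy: pass from $A\in\mathcal{F}$ to $B=x(A)$, and from $B\in x(\mathcal{F})$ to $A=x^{-1}(B)$. A filter that contains a Cauchy filter is Cauchy. All positive statements of the paper rest on the filter version of the fact that a Cauchy sequence with a convergent subsequence converges.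

\begin{lemma}\label{lem:finer}
Let $\Phi\subseteq\Psi$ be filters on a TVS $X$. If $\Phi$ is Cauchy and $\Psi$ converges to $z$, then $\Phi$ converges to $z$.
\end{lemma}

\begin{proof}
Let $V$ be a neighborhood of $0$. Choose a neighborhood $U$ of $0$ with $U+U\subseteq V$, and $B\in\Phi$ with $B-B\subseteq U$. Both $B$ and $z+U$ belong to $\Psi$, so they share a point $y$. Every $b\in B$ satisfies $b=(b-y)+y\in U+z+U\subseteq z+V$. Hence $z+V\in\Phi$.
\end{proof}

\begin{lemma}[reindexing]\label{lem:reindex}
If $\mathcal{G}\le_K\mathcal{F}$, then $\mathrm{Compl}(\mathcal{F})\subseteq\mathrm{Compl}(\mathcal{G})$.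
\end{lemma}

\begin{proof}
Let $\mathcal{G}\subseteq f(\mathcal{F})$, let $X\in\mathrm{Compl}(\mathcal{F})$, and let $x$ be a $\mathcal{G}$-Cauchy sequence in $X$. If $x^{-1}(B)\in\mathcal{G}$, then $(x\circ f)^{-1}(B)=f^{-1}(x^{-1}(B))\in\mathcal{F}$; thus $x(\mathcal{G})\subseteq(x\circ f)(\mathcal{F})$. The larger filter is Cauchy, so the sequence $(x_{f(k)})_k$ is $\mathcal{F}$-Cauchy and $\mathcal{F}$-converges to some $z$. By Lemma~\ref{lem:finer}, $x(\mathcal{G})$ converges to $z$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cc}]
If $x$ is $\mathcal{F}$-Cauchy, then $x(\mathcal{F})$ is a Cauchy filter containing the countable set $x(\mathbb{N})$. This gives the first statement.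

For the converse, let $\Phi$ be a Cauchy filter on $X$ containing a countable set $C$. Choose a surjection $x:\mathbb{N}\to C$ with all fibers infinite. For $B\in\Phi$ the set $B\cap C$ is nonempty, so $x^{-1}(B)$ is infinite. The sets $x^{-1}(B)\setminus F$, with $B\in\Phi$ and $F$ finite, are therefore nonempty, and their family is closed under finite intersections. Let $\mathcal{U}$ be an ultrafilter containing them. It is free (take $B=X$), and $\Phi\subseteq x(\mathcal{U})$ (take $F=\emptyset$). So $x$ is $\mathcal{U}$-Cauchy, $x(\mathcal{U})$ converges by hypothesis, and $\Phi$ converges by Lemma~\ref{lem:finer}.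
\end{proof}

The chain \eqref{eq:chain} follows: the first implication holds by definition, the second is Proposition~\ref{prop:cc}, and the third is Lemma~\ref{lem:reindex} with $f$ the identity, since $\mathrm{Fr}\subseteq\mathcal{F}$.

We shall use limits of scalars along a filter $\mathcal{F}$. Since $\mathbb{K}$ is complete, every $\mathcal{F}$-Cauchy scalar sequence has an $\mathcal{F}$-limit. Because two members of $\mathcal{F}$ always meet, the limit is unique, and if real numbers $c_m\to c$ along $\mathcal{F}$ and $c_m\le\varepsilon$ for all $m$ in some $A\in\mathcal{F}$, then $c\le\varepsilon$. Finite sums and continuous functions commute with $\mathcal{F}$-limits. Finally, if the topology of $X$ is generated by a family of seminorms, a basic neighborhood of $0$ restricts finitely many of them. As $\mathcal{F}$ is closed under finite intersections, a sequence is $\mathcal{F}$-Cauchy, or $\mathcal{F}$-convergent to a given point, if and only if it is so for each generating seminorm separately.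

\section{Unit vectors, weights and averages}\label{sec:idea}

Fix a free filter $\mathcal{G}$. We want a space that contains one divergent $\mathcal{G}$-Cauchy sequence and in which every other divergent Cauchy sequence, along any filter $\mathcal{F}$, produces a map $f$ with $\mathcal{G}\subseteq f(\mathcal{F})$.

\subsection*{The model without linear structure}
For $A\in\mathcal{G}$ define a pseudometric on the set $\mathbb{N}$ by $d_A(m,n)=0$ if $m=n$ or $m,n\in A$, and $d_A(m,n)=1$ otherwise. A sequence of points of $\mathbb{N}$ is a map $f:\mathbb{N}\to\mathbb{N}$. It is $\mathcal{F}$-Cauchy for all $d_A$ if for each $A\in\mathcal{G}$ there is $B\in\mathcal{F}$ with $d_A(f(k),f(l))=0$ for $k,l\in B$. It $\mathcal{F}$-converges to $n$ for all $d_A$ if and only if $f^{-1}(\{n\})\in\mathcal{F}$, as the choice $A=\mathbb{N}\setminus\{n\}$ shows. We claim that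
\[
f\ \text{is }\mathcal{F}\text{-Cauchy and not }\mathcal{F}\text{-convergent}\iff\mathcal{G}\subseteq f(\mathcal{F}).
\]
Suppose the left side holds, and take $A$ and $B$ as above. Since $f$ does not converge, it is not constant on $B$. So for each $k\in B$ there is $l\in B$ with $f(l)\ne f(k)$, and $d_A(f(k),f(l))=0$ forces $f(k)\in A$. Thus $B\subseteq f^{-1}(A)$. Conversely, if $\mathcal{G}\subseteq f(\mathcal{F})$, then $B=f^{-1}(A)$ verifies the Cauchy condition, and $f^{-1}(\mathbb{N}\setminus\{n\})\in\mathcal{F}$ excludes convergence to $n$. In this model the analog of Theorem~\ref{thm:test}(ii) is a tautology: the divergent sequence is itself the map $f$.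

\subsection*{The finest linear version}
Replace the point $n$ by the unit vector $e_n$ in the space $c_{00}$ of finitely supported scalar sequences. The finer the topology, the fewer the Cauchy sequences, so we look for the finest locally convex topology on $c_{00}$ in which $(e_n)$ is $\mathcal{G}$-Cauchy. Let $q$ be a seminorm on $c_{00}$ for which $(e_n)$ is $\mathcal{G}$-Cauchy. By the triangle inequality the scalar sequences $(q(e_n-e_m))_m$ and $(q(e_m))_m$ are $\mathcal{G}$-Cauchy; call their limits $w_n$ and $C$. If $q(e_n-e_m)\le\varepsilon$ for $n,m\in A\in\mathcal{G}$, then $w_n\le\varepsilon$ for $n\in A$, so $w$ belongs to the set of \emph{weights}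
\[
W_{\mathcal{G}}=\{w:\mathbb{N}\to[0,\infty)\ :\ w_n\to0\ \text{along }\mathcal{G}\}.
\]
Writing $a=\sum_na_n(e_n-e_m)+\bigl(\sum_na_n\bigr)e_m$, applying $q$ and taking the $\mathcal{G}$-limit in $m$, we get
\[
q(a)\le p_w(a)+C\,s(a),\qquad\text{where}\quad p_w(a)=\sum_n|a_n|w_n,\quad s(a)=\Bigl|\sum_na_n\Bigr|.
\]
Conversely, $(e_n)$ is $\mathcal{G}$-Cauchy for $s$ and for every $p_w$, because
\begin{equation}\label{eq:en}
s(e_n-e_m)=0,\qquad p_w(e_n-e_m)\le w_n+w_m<\varepsilon\quad\text{for }n,m\in\{j:w_j<\varepsilon/2\}\in\mathcal{G}.
\end{equation}
So the topology we want is generated by $s$ and the $p_w$, $w\in W_{\mathcal{G}}$. One should read $w_n$ as the distance from $e_n$ to the missing limit, and $s$ as the size of the component along it. On unit vectors we recover the model: if $w$ is the indicator of $\mathbb{N}\setminus A$, then $p_w(e_m-e_n)<1$ exactly when $d_A(m,n)=0$.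

A weight may be unbounded outside a member of $\mathcal{G}$; in particular, \emph{any} function $w\ge0$ that vanishes on some $A\in\mathcal{G}$ is a weight. The next example shows that these unbounded weights are what controls linear combinations.

\begin{example}\label{ex:density}
Let $\mathcal{D}$ be the free filter of sets $A$ with $|A\cap\{1,\dots,k\}|/k\to1$. Every infinite set contains an infinite set $D$ with $\mathbb{N}\setminus D\in\mathcal{D}$: choose elements $n_1<n_2<\cdots$ with $n_j\ge2^j$, so that at most $\log_2k$ of them are $\le k$. It follows that $\mathcal{D}\not\le_K\mathrm{Fr}$. Indeed, if $f$ has finite range $R$, then $f^{-1}(\mathbb{N}\setminus R)$ is empty; if $f$ has infinite range, take $D$ inside it, and $f^{-1}(\mathbb{N}\setminus D)$ is not cofinite.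

Give $c_{00}$ the topology generated by $s$ and the $p_w$ with $w\in W_{\mathcal{D}}$ \emph{bounded}. The indicators of the sets $\mathbb{N}\setminus A$ are still available, so by the model every Cauchy sequence of the form $(e_{f(k)})$ is eventually constant. Now consider the averages $b^{(k)}=(e_1+\dots+e_k)/k$. For bounded $w\in W_{\mathcal{D}}$ and $\varepsilon>0$,
\[
p_w(b^{(k)})=\frac1k\sum_{n\le k}w_n\le\varepsilon+\Bigl(\sup_nw_n\Bigr)\frac{|\{n\le k:w_n\ge\varepsilon\}|}{k},
\]
and the last fraction tends to $0$. Hence $p_w(b^{(k)})\to0$, while $s(b^{(k)}-b^{(l)})=0$, so $(b^{(k)})$ is a Cauchy sequence. It diverges: the coordinates are continuous and tend to $0$, but $s(b^{(k)})=1$. This space is not $\mathrm{Fr}$-complete although $\mathcal{D}\not\le_K\mathrm{Fr}$, so it fails Theorem~\ref{thm:test}(ii).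

One unbounded weight removes the defect. Let $w_n=n$ if $n$ is a power of $2$ and $w_n=0$ otherwise; then $w\in W_{\mathcal{D}}$. If $k$ is a power of $2$, the coordinate of $b^{(2k)}-b^{(k)}$ at $2k$ is $1/(2k)$, so $p_w(b^{(2k)}-b^{(k)})\ge1$ and the averages are no longer Cauchy.
\end{example}

The example contains the general mechanism. A vector $b$ with $\sum_nb_n$ close to $1$ may spread its mass so that all coordinates are small. It cannot, however, keep all of them below a \emph{summable} threshold $\eta_n$ of total mass $\frac12$. An index $n$ with $|b_n|>\eta_n$ represents the vector $b$, and the weight $1/\eta_n$ detects whether this index lies outside a given $A\in\mathcal{G}$.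

\section{The test space}\label{sec:test}

Let $\mathcal{G}$ be a free filter. For $a\in\mathbb{K}^{\mathbb{N}}$ and $w\in W_{\mathcal{G}}$ the sum $p_w(a)=\sum_n|a_n|w_n$ is defined in $[0,\infty]$. In order that limits with respect to the $p_w$ stay in the space, we work in
\[
X_{\mathcal{G}}=\{a\in\mathbb{K}^{\mathbb{N}}:p_w(a)<\infty\ \text{for all }w\in W_{\mathcal{G}}\},
\]
a linear space containing $c_{00}$. Write $\operatorname{supp}a=\{n:a_n\ne0\}$.

\begin{lemma}\label{lem:desc}
$X_{\mathcal{G}}$ consists of those $a\in\ell_1$ for which $\operatorname{supp}a\setminus A$ is finite for every $A\in\mathcal{G}$. If $\mathcal{G}$ is an ultrafilter, then $X_{\mathcal{G}}=c_{00}$.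
\end{lemma}

\begin{proof}
Let $a\in X_{\mathcal{G}}$. If $\sum_n|a_n|=\infty$, partition $\mathbb{N}$ into consecutive finite intervals $B_1,B_2,\dots$ with $\sum_{n\in B_j}|a_n|\ge j$, and put $w=1/j$ on $B_j$. Then $w_n\to0$ in the ordinary sense, so $w\in W_{\mathcal{G}}$ because $\mathcal{G}$ is free, and $p_w(a)\ge\sum_j1=\infty$, a contradiction. If $S=\operatorname{supp}a\setminus A$ is infinite for some $A\in\mathcal{G}$, put $w_n=1/|a_n|$ on $S$ and $w_n=0$ elsewhere. Then $w$ vanishes on $A$, so $w\in W_{\mathcal{G}}$, and again $p_w(a)=\infty$.

Conversely, let $a$ be as in the statement and $w\in W_{\mathcal{G}}$. With $A=\{n:w_n<1\}\in\mathcal{G}$ we have $p_w(a)\le\sum_n|a_n|+\sum_{n\in\operatorname{supp}a\setminus A}|a_n|w_n<\infty$.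

Let $\mathcal{G}$ be an ultrafilter, and suppose $a\in X_{\mathcal{G}}$ has infinite support. Split the support into two disjoint infinite sets. They cannot both lie in $\mathcal{G}$, so one of them, $S$, has $A=\mathbb{N}\setminus S\in\mathcal{G}$. Then $\operatorname{supp}a\setminus A=S$ is infinite, a contradiction.
\end{proof}

For example, $X_{\mathrm{Fr}}=\ell_1$, so the ultrafilter hypothesis cannot simply be dropped from the last statement of the lemma. Since $X_{\mathcal{G}}\subseteq\ell_1$, the linear functional $\Sigma(a)=\sum_na_n$ is defined on $X_{\mathcal{G}}$. We equip $X_{\mathcal{G}}$ with the locally convex topology generated by the seminorms $p_w$, $w\in W_{\mathcal{G}}$, and $s=|\Sigma|$. The indicator of $\{j\}$ vanishes on $\mathbb{N}\setminus\{j\}\in\mathcal{G}$, so it is a weight, and its seminorm is $a\mapsto|a_j|$. Hence the coordinates are continuous and the topology is Hausdorff.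

To prove Theorem~\ref{thm:test}(ii) we must extract a map $f$ from an arbitrary divergent $\mathcal{F}$-Cauchy sequence. The first lemma shows that the seminorms $p_w$ never obstruct convergence, so that divergence can come only from $s$.

\begin{lemma}\label{lem:pw}
Let $\mathcal{F}$ be a filter on $\mathbb{N}$ and $(a^{(k)})_k$ a sequence in $X_{\mathcal{G}}$ that is $\mathcal{F}$-Cauchy for every $p_w$. Then there is $\alpha\in X_{\mathcal{G}}$ with $p_w(a^{(k)}-\alpha)\to0$ along $\mathcal{F}$ for every $w\in W_{\mathcal{G}}$.
\end{lemma}

\begin{proof}
For each $n$ the scalar sequence $(a^{(k)}_n)_k$ is $\mathcal{F}$-Cauchy; let $\alpha_n$ be its $\mathcal{F}$-limit. Let $w\in W_{\mathcal{G}}$ and $\varepsilon>0$, and take $A\in\mathcal{F}$ with $p_w(a^{(k)}-a^{(m)})\le\varepsilon$ for $k,m\in A$. For $k,m\in A$ and every $N$,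
\[
\sum_{n\le N}|a^{(k)}_n-a^{(m)}_n|\,w_n\le\varepsilon.
\]
Fix $k\in A$ and $N$, and take the $\mathcal{F}$-limit in $m$ of this finite sum: $\sum_{n\le N}|a^{(k)}_n-\alpha_n|w_n\le\varepsilon$. Letting $N\to\infty$ gives $p_w(a^{(k)}-\alpha)\le\varepsilon$ for all $k\in A$. In particular $p_w(\alpha)\le p_w(a^{(k)})+\varepsilon<\infty$. As $w$ and $\varepsilon$ were arbitrary, $\alpha\in X_{\mathcal{G}}$ and the convergence holds.
\end{proof}

The second lemma selects a representing index. The difficulty is that one map $f$ must serve all $A\in\mathcal{G}$ at once. This is why the threshold $\eta$, and with it $f$, is fixed before $A$ is given; only the weight depends on $A$.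

\begin{lemma}\label{lem:select}
Let $\mathcal{F}$ be a filter on $\mathbb{N}$ and $(b^{(k)})_k$ a sequence in $X_{\mathcal{G}}$ such that, along $\mathcal{F}$, $\Sigma(b^{(k)})\to1$ and $p_w(b^{(k)})\to0$ for every $w\in W_{\mathcal{G}}$. Then $\mathcal{G}\le_K\mathcal{F}$.
\end{lemma}

\begin{proof}
Let $\eta_n=2^{-n-1}$, so that $\sum_n\eta_n=\frac12$, and let $E=\{k:|\Sigma(b^{(k)})-1|<\frac12\}\in\mathcal{F}$. For $k\in E$,
\[
\sum_n|b^{(k)}_n|\ge|\Sigma(b^{(k)})|>\tfrac12=\sum_n\eta_n,
\]
so some $n$ satisfies $|b^{(k)}_n|>\eta_n$; let $f(k)$ be the least such $n$. For $k\notin E$ put $f(k)=1$.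

Let $A\in\mathcal{G}$. Put $w_n=0$ for $n\in A$ and $w_n=1/\eta_n$ for $n\notin A$. Then $w\in W_{\mathcal{G}}$, so $E'=\{k\in E:p_w(b^{(k)})<1\}\in\mathcal{F}$. If $k\in E'$ and $n=f(k)$ were outside $A$, we would have $p_w(b^{(k)})\ge|b^{(k)}_n|/\eta_n>1$. Hence $E'\subseteq f^{-1}(A)$ and $f^{-1}(A)\in\mathcal{F}$. Since $A\in\mathcal{G}$ was arbitrary, $\mathcal{G}\subseteq f(\mathcal{F})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:test}]
The space $X_{\mathcal{G}}$ is Hausdorff and locally convex, and for an ultrafilter $\mathcal{G}$ it has the countable basis $(e_n)$ by Lemma~\ref{lem:desc}.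

(i) By \eqref{eq:en}, $(e_n)$ is $\mathcal{G}$-Cauchy in $X_{\mathcal{G}}$. Suppose $e_n\to\alpha$ along $\mathcal{G}$. The $j$-th coordinate of $e_n$ is $0$ for $n\in\mathbb{N}\setminus\{j\}\in\mathcal{G}$, so $\alpha_j=0$ for all $j$, and $\alpha=0$. Then $\{n:s(e_n)<1\}$ would belong to $\mathcal{G}$, but this set is empty. So $X_{\mathcal{G}}\notin\mathrm{Compl}(\mathcal{G})$, and $X_{\mathcal{G}}$ is not countably complete by Proposition~\ref{prop:cc}.

(ii) If $\mathcal{G}\le_K\mathcal{F}$, then $X_{\mathcal{G}}\notin\mathrm{Compl}(\mathcal{F})$ by (i) and Lemma~\ref{lem:reindex}. Conversely, suppose $(a^{(k)})$ is an $\mathcal{F}$-Cauchy sequence in $X_{\mathcal{G}}$ that is not $\mathcal{F}$-convergent. Take $\alpha$ from Lemma~\ref{lem:pw}. The scalars $\Sigma(a^{(k)}-\alpha)$ form an $\mathcal{F}$-Cauchy sequence, because $(a^{(k)})$ is $\mathcal{F}$-Cauchy for $s$; let $\sigma$ be their $\mathcal{F}$-limit. If $\sigma=0$, then $a^{(k)}\to\alpha$ along $\mathcal{F}$ for $s$ as well as for all $p_w$, contrary to assumption. So $\sigma\ne0$, and the vectors $b^{(k)}=(a^{(k)}-\alpha)/\sigma\in X_{\mathcal{G}}$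 satisfy $\Sigma(b^{(k)})\to1$ and $p_w(b^{(k)})=p_w(a^{(k)}-\alpha)/|\sigma|\to0$ along $\mathcal{F}$. Lemma~\ref{lem:select} gives $\mathcal{G}\le_K\mathcal{F}$.
\end{proof}

\begin{remark}
Freeness of $\mathcal{G}$ was used for the inclusion $X_{\mathcal{G}}\subseteq\ell_1$, for the continuity of the coordinates, and for $\alpha=0$ in (i). It is necessary, since every TVS is $\mathcal{G}$-complete when $\mathcal{G}$ is not free. The seminorm $s$ is also necessary: without it the space is $\mathcal{F}$-complete for every $\mathcal{F}$ by Lemma~\ref{lem:pw}. No property of $\mathcal{F}$ beyond being a filter was used.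
\end{remark}

\section{Counting ultrafilters below a filter}\label{sec:count}

By Posp\'{\i}\v{s}il's theorem there are $2^{\mathfrak{c}}$ free ultrafilters on $\mathbb{N}$, and $\mathfrak{c}<2^{\mathfrak{c}}$ by Cantor's theorem. Only few of them lie below a given filter.

\begin{lemma}\label{lem:count}
For every filter $\mathcal{F}$ on $\mathbb{N}$ there are at most $\mathfrak{c}$ ultrafilters $\mathcal{V}$ with $\mathcal{V}\le_K\mathcal{F}$.
\end{lemma}

\begin{proof}
Such a $\mathcal{V}$ equals $f(\mathcal{F})$ for some $f:\mathbb{N}\to\mathbb{N}$, by maximality of $\mathcal{V}$, and there are $\aleph_0^{\aleph_0}=\mathfrak{c}$ maps $f$.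
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By Lemma~\ref{lem:count} there is a free ultrafilter $\mathcal{V}$ with $\mathcal{V}\not\le_K\mathcal{U}$. By Theorem~\ref{thm:test}, the Hausdorff locally convex space $X_{\mathcal{V}}$ is $\mathcal{U}$-complete, is not countably complete, and has countable algebraic dimension.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication from right to left is Lemma~\ref{lem:reindex}. For the other, suppose $\mathcal{G}\not\le_K\mathcal{F}$. Then $\mathcal{G}$ is free: if $n_0\in\bigcap\mathcal{G}$, the constant map $f\equiv n_0$ has $f^{-1}(A)=\mathbb{N}\in\mathcal{F}$ for all $A\in\mathcal{G}$. So $X_{\mathcal{G}}$ is defined, and $X_{\mathcal{G}}\in\mathrm{Compl}(\mathcal{F})\setminus\mathrm{Compl}(\mathcal{G})$ by Theorem~\ref{thm:test}.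

To obtain one space that separates $\mathcal{F}$ from all such filters simultaneously, let
\[
P_{\mathcal{F}}=\prod\{X_{\mathcal{H}}:\mathcal{H}\ \text{a filter on }\mathbb{N},\ \mathcal{H}\not\le_K\mathcal{F}\}
\]
with the product topology; each $\mathcal{H}$ here is free, as just shown. This is a Hausdorff locally convex space. A basic neighborhood in a product restricts finitely many factors, and filters are closed under finite intersections. Hence, along any filter, a sequence in $P_{\mathcal{F}}$ is Cauchy, or converges to a given point, if and only if this holds in each factor. Every factor is $\mathcal{F}$-complete by Theorem~\ref{thm:test}(ii), so $P_{\mathcal{F}}\in\mathrm{Compl}(\mathcal{F})$, and Lemma~\ref{lem:reindex} gives $P_{\mathcal{F}}\in\mathrm{Compl}(\mathcal{G})$ whenever $\mathcal{G}\le_K\mathcal{F}$. If $\mathcal{G}\not\le_K\mathcal{F}$, then $X_{\mathcal{G}}$ is a factor. The sequence with $e_n$ in this factor and $0$ in all others is $\mathcal{G}$-Cauchy in every factor and not $\mathcal{G}$-convergent in $X_{\mathcal{G}}$, so $P_{\mathcal{F}}\notin\mathrm{Compl}(\mathcal{G})$. The last assertion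 now follows from Lemma~\ref{lem:count}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fam}]
Suppose every free ultrafilter is $\le_K$ some member of $\mathcal{W}$, and let $X\in\mathrm{Compl}(\mathcal{F})$ for all $\mathcal{F}\in\mathcal{W}$. By Lemma~\ref{lem:reindex}, $X$ is $\mathcal{V}$-complete for every free ultrafilter $\mathcal{V}$, so $X$ is countably complete by Proposition~\ref{prop:cc}. Conversely, if a free ultrafilter $\mathcal{V}$ satisfies $\mathcal{V}\not\le_K\mathcal{F}$ for all $\mathcal{F}\in\mathcal{W}$, then by Theorem~\ref{thm:test} the space $X_{\mathcal{V}}$ is $\mathcal{F}$-complete for all $\mathcal{F}\in\mathcal{W}$ and not countably complete.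

Let $\mathcal{W}$ have the property. The $2^{\mathfrak{c}}$ free ultrafilters are covered by $|\mathcal{W}|$ sets of size at most $\mathfrak{c}$, by Lemma~\ref{lem:count}. So $\mathcal{W}$ is nonempty and $2^{\mathfrak{c}}\le|\mathcal{W}|\cdot\mathfrak{c}=\max(|\mathcal{W}|,\mathfrak{c})$. Since $\mathfrak{c}<2^{\mathfrak{c}}$, this forces $|\mathcal{W}|\ge2^{\mathfrak{c}}$. The set of all free ultrafilters has the property, because $\mathcal{V}\le_K\mathcal{V}$ via the identity, and its cardinality is $2^{\mathfrak{c}}$. The bound is therefore attained, both among sets of filters and among sets of free ultrafilters.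
\end{proof}

\begin{thebibliography}{9}

\bibitem{KS}
Vladimir Kadets and Dmytro Seliutin,
\emph{Completeness in topological vector spaces and filters on $\mathbb{N}$},
arXiv:2106.15192 (2021).

\end{thebibliography}
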